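# Automorphic loops on uniquely 2-divisible groups, and why they do not force metabelian

Throughout, maps are composed from right to left, $g^h=h^{-1}gh$, and $[g,h]=g^{-1}h^{-1}gh=g^{-1}g^h$. Note that $(a^g)^h=a^{gh}$.

## 1. Loops, inner mappings, automorphic loops

**Definition 1.** A *loop* $(Q,\cdot)$ is a set $Q$ with a binary operation such that for all $a,b\in Q$ each of the equations $ax=b$ and $ya=b$ has exactly one solution, and there is an element $1\in Q$ with $1x=x1=x$ for all $x$.

Every group is a loop. Here is a loop on $\{1,2,3,4,5\}$, where row $a$, column $b$ holds $ab$: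
$$\begin{array}{c|ccccc}
\cdot&1&2&3&4&5\\ \hline
1&1&2&3&4&5\\
2&2&1&4&5&3\\
3&3&5&1&2&4\\
4&4&3&5&1&2\\
5&5&4&2&3&1
\end{array}$$
Every row and every column contains each symbol once, and $1$ is neutral, so this is a loop. It is not a group: $2\cdot(2\cdot 3)=2\cdot4=5$ while $(2\cdot2)\cdot3=3$.

**Definition 2.** For $x\in Q$ let $L_x:y\mapsto xy$ and $R_x:y\mapsto yx$. These are permutations of $Q$. The *multiplication group* is $\mathrm{Mlt}(Q)=\langle L_x,R_x:x\in Q\rangle$, and the *inner mapping group* $\mathrm{Inn}(Q)$ is the stabilizer of $1$ in $\mathrm{Mlt}(Q)$.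

If $Q$ is a group, $\mathrm{Mlt}(Q)$ consists of the maps $y\mapsto ayb$. Such a map fixes $1$ exactly when $ab=1$, so $\mathrm{Inn}(Q)$ is the group of inner automorphisms. In any loop, the map
$$L_{x,y}=L_{xy}^{-1}L_xL_y$$
is an inner mapping, because $L_xL_y(1)=xy=L_{xy}(1)$.

**Definition 3.** A loop is *automorphic* if every inner mapping is an automorphism: $\mathrm{Inn}(Q)\le\mathrm{Aut}(Q)$.

Groups are automorphic, by the previous paragraph. The five-element loop is not. Take $\varphi=L_{2,3}=L_4^{-1}L_2L_3$. Then $\varphi(3)$ is the $z$ with $4z=2(3\cdot3)=2$, so $\varphi(3)=5$; $\varphi(2)$ is the $z$ with $4z=2(3\cdot2)=2\cdot5=3$, so $\varphi(2)=2$; and $\varphi(4)$ is the $z$ with $4z=2(3\cdot4)=2\cdot2=1$, so $\varphi(4)=4$. Now $\varphi(2\cdot3)=\varphi(4)=4$, but $\varphi(2)\varphi(3)=2\cdot5=3$.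

## 2. Groups with unique square roots

**Definition 4.** A group $G$ is *uniquely 2-divisible* if $x\mapsto x^2$ is a bijection of $G$. Then $a^{1/2}$ denotes the unique $b$ with $b^2=a$, and $a^{1/4}=(a^{1/2})^{1/2}$.

A finite group is uniquely 2-divisible exactly when its order is odd. If $|G|=n$ is odd and $b^2=a$, then $b=b^{n+1}=a^{(n+1)/2}$, and this element does square to $a$; in particular **square roots are powers**, so every subgroup of $G$ contains the square roots of its elements. If $n$ is even, an element of order $2$ and the identity have the same square. The additive group $\mathbb Q$ is uniquely 2-divisible, and its subgroup $\mathbb Z$ shows that in infinite groups subgroups need not be closed under roots.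

Let $G$ be uniquely 2-divisible. Uniqueness gives $(g^h)^{1/2}=(g^{1/2})^h$ and $(g^{-1})^{1/2}=(g^{1/2})^{-1}$. It also gives the rule used most often below:
$$\text{if } a \text{ commutes with } b^2,\ \text{then } a \text{ commutes with } b,\tag{1}$$
since $(b^a)^2=(b^2)^a=b^2$ forces $b^a=b$. Applying (1) twice, if $a$ and $b$ commute, then $a^{1/2}$ and $b^{1/2}$ commute, and so $(ab)^{1/2}=a^{1/2}b^{1/2}$. When $a$ and $b$ do not commute, there is no such formula.

## 3. Commutators, class, metabelian groups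

Recall $\gamma_1(G)=G$ and $\gamma_{k+1}(G)=[\gamma_k(G),G]$; the group is nilpotent of class $\le k$ if $\gamma_{k+1}(G)=1$. The textbook inclusion $[\gamma_i,\gamma_j]\le\gamma_{i+j}$ will be used. Class $\le2$ means that all commutators are central. For $x\in G$ put
$$[G,x]=\langle [y,x]:y\in G\rangle .$$
The computation $[yg,x]=g^{-1}(y^{-1}x^{-1}yx)\,x^{-1}gx$ gives
$$[yg,x]=[y,x]^g\,[g,x],\tag{2}$$
so $[y,x]^g=[yg,x][g,x]^{-1}\in[G,x]$, and $[G,x]$ is a normal subgroup of $G$.

**Definition 5.** A group is *metabelian* if its derived subgroup $G'=[G,G]$ is abelian.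

*Unitriangular matrices.* For elements $g=1+\alpha$, $h=1+\beta$ that are invertible in an associative ring, $[g,h]=(hg)^{-1}gh=1+(hg)^{-1}(gh-hg)$, so
$$[1+\alpha,1+\beta]=1+(hg)^{-1}(\alpha\beta-\beta\alpha).\tag{3}$$
Let $UT_n(\mathbb F_p)$ be the group of upper unitriangular $n\times n$ matrices, $e_{ij}$ the matrix units, and $U_k$ the set of $1+\alpha$ with $\alpha$ in the span of the $e_{ij}$ with $j-i\ge k$. Each $U_k$ is a subgroup, $U_n=1$, and (3) gives $[U_k,U_l]\le U_{k+l}$. More precisely, modulo $U_{k+l+1}$ the commutator of $1+\alpha\in U_k$ and $1+\beta\in U_l$ is $1+(\alpha\beta-\beta\alpha)$, since $(hg)^{-1}$ is unitriangular. Hence $\gamma_k(UT_n)\le U_k$, and $UT_n$ has class $\le n-1$. For $i<j<k$ and scalars $r,s$, (3) gives exactly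
$$[1+re_{ij},1+se_{jk}]=1+rs\,e_{ik},\tag{4}$$
because $(hg)^{-1}=(1-re_{ij})(1-se_{jk})$ fixes $e_{ik}$ under left multiplication. So $UT_4$ is metabelian, as $G'\le U_2$ and $[U_2,U_2]\le U_4=1$. The group $UT_5$ is not: by (4), $1+e_{13}$ and $1+e_{35}$ are commutators, and $[1+e_{13},1+e_{35}]=1+e_{15}\ne1$.

*Affine groups.* Let $p$ be an odd prime and $W\le\mathbb F_p^\times$ a subgroup of odd order. Let $A$ be the group of all maps $t\mapsto st+a$ with $s\in W$, $a\in\mathbb F_p$, written $(s,a)$, so that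
$$(s,a)(s',a')=(ss',\,sa'+a).$$
It has odd order $p|W|$, so it is uniquely 2-divisible. Its commutators are translations $(1,a)$, and translations commute, so $A$ is metabelian. For $x=(s,0)$ with $s\neq1$ and $y=(s',a')$ one has $[y,x]=(xy)^{-1}yx=(1,(ss')^{-1}(1-s)a')$, so $[A,x]$ is the group of all translations.

## 4. The commutative loop $(G,\circ)$

**Definition 6.** On a uniquely 2-divisible group $G$ put $x\circ y=xy\,[y,x]^{1/2}$.

Since $xy[y,x]=yx$, the product $x\circ y$ lies halfway from $xy$ to $yx$. The square root is unpleasant to carry along, so we describe $\circ$ by an equation without roots. We have $z=x\circ y$ iff $((xy)^{-1}z)^2=[y,x]=(xy)^{-1}yx$, iff $z\,y^{-1}x^{-1}z=yx$, iff $z=xyz^{-1}yx$. That is,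
$$z=x\circ y\iff y\,z^{-1}y=x^{-1}z\,x^{-1}.\tag{5}$$

**$(G,\circ)$ is a commutative loop with neutral element $1$.** For commutativity, $y\circ x=yx[x,y]^{1/2}=xy[y,x][y,x]^{-1/2}=x\circ y$. Clearly $1\circ y=y$. Given $x$ and $z$, equation (5) says $(z^{-1}y)^2=z^{-1}x^{-1}zx^{-1}$, which has exactly one solution $y$. From now on $L_x$ means $L_x(w)=x\circ w$. We have just shown
$$L_x^{-1}(z)=z\,\big(z^{-1}x^{-1}zx^{-1}\big)^{1/2}.\tag{6}$$
Also $x\circ x^{-1}=1$, so loop inverses are group inverses.

It is useful to split off the left factor: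
$$x\circ y=x\,S_x(y),\qquad S_x(y)=y\,[y,x]^{1/2}.\tag{7}$$
As $L_x$ is a bijection, so is $S_x$. Since $[y,x]=y^{-1}y^x$, we have $m=S_x(y)$ iff $(y^{-1}m)^2=y^{-1}y^x$, that is,
$$m=S_x(y)\iff m\,y^{-1}m=y^x.\tag{8}$$

*Class at most 2.* Here $[y,x]^{1/2}$ is central by (1), commutators are bilinear, and
$$(x\circ y)\circ w=xyw\,[y,x]^{1/2}[w,x]^{1/2}[w,y]^{1/2}=x\circ(y\circ w).$$
So $(G,\circ)$ is an abelian group. For $UT_3(\mathbb F_p)$, with $(a,b,c)$ for the matrix $1+ae_{12}+be_{23}+ce_{13}$, it is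
$$(a,b,c)\circ(a',b',c')=\big(a+a',\,b+b',\,c+c'+\tfrac12(ab'+a'b)\big).$$

*The affine group $A$.* Let $x=(s,a)$, $y=(s',a')$, $\sigma=ss'$, and let $xy=(\sigma,m)$, $yx=(\sigma,m')$. The element $z=x\circ y$ has the form $(\sigma,c)$, and $z(xy)^{-1}z=yx$. Now $(xy)^{-1}z$ is $t\mapsto t+\sigma^{-1}(c-m)$, so $z(xy)^{-1}z=(\sigma,2c-m)$, and $c=\frac12(m+m')$. With $m=sa'+a$ and $m'=s'a+a'$,
$$(s,a)\circ(s',a')=\Big(ss',\ \tfrac12\big[(1+s')a+(1+s)a'\big]\Big).\tag{9}$$
This is not associative if $W\ne1$: for three elements $(s,a),(s',a'),(s'',a'')$ the coefficient of $a$ is $\frac14(1+s')(1+s'')$ for one bracketing and $\frac12(1+s's'')$ for the other, and the difference is $-\frac14(1-s')(1-s'')$.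

## 5. The metabelian conjecture and its answer

With the definitions in place we can ask: for which uniquely 2-divisible groups $G$ is the loop $(G,\circ)$ automorphic? The following conjecture is to be proved or disproved. The source of the problem is Mark Greer and Lee Raney, "Automorphic loops and metabelian groups", arXiv:2007.08419 (2020).

**Conjecture.** Let $G$ be a uniquely 2-divisible group. Then $(G,\circ)$ is automorphic if and only if $G$ is metabelian.

The conjecture is false: "if" is true, "only if" fails. We shall prove the following.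

**Theorem A.** If $G$ is uniquely 2-divisible and $[\gamma_2(G),\gamma_3(G)]=1$ (for example $G$ metabelian, or nilpotent of class $\le4$), then $(G,\circ)$ is automorphic. For every odd prime $p$, the group $UT_5(\mathbb F_p)$ (order $p^{10}$, class $4$) satisfies this and is not metabelian.

**Theorem B.** For a uniquely 2-divisible group $G$ the following are equivalent:

- (a) $(G,\circ)$ is automorphic;
- (a′) every inner mapping of $(G,\circ)$ commutes with inversion $u\mapsto u^{-1}$;
- (b) for every $x\in G$, $S_x(yuy)=S_x(y)S_x(u)S_x(y)$ for all $y,u\in G$;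
- (c) for all $x,y,v\in G$: $[G,x]$ is nilpotent of class $\le2$, and $\big[[[y,x],v],[v,x]\big]=1$.

**Theorem C.** If $(G,\circ)$ is automorphic, every 2-generated subgroup of $G$ is metabelian. So the conjecture holds for 2-generated $G$, and it fails for suitable 3-generated $G$.

**Proposition D.** The condition $[\gamma_2,\gamma_3]=1$ is not necessary for (a).

## 6. Inner mappings of the affine loop, by hand

For class $\le2$ the loop is an abelian group, so its only inner mapping is the identity. The first case with content is the affine group $A$. Put $x=(s,a)$, $y=(s',a')$, $w=x\circ y=(ss',c)$ with $c=\frac12[(1+s')a+(1+s)a']$. By (9),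
$$L_xL_y(t,b)=\Big(ss't,\ \tfrac12\big[(1+s't)a+\tfrac12(1+s)\big((1+t)a'+(1+s')b\big)\big]\Big).$$
If $L_{x,y}(t,b)=(t,b'')$, then this must equal $w\circ(t,b'')=(ss't,\frac12[(1+t)c+(1+ss')b''])$. The terms in $a'$ cancel, and $(1+s't)-\frac12(1+t)(1+s')=\frac12(1-s')(1-t)$, so
$$L_{x,y}(t,b)=\big(t,\ \mu b+\nu(1-t)\big),\qquad \mu=\frac{(1+s)(1+s')}{2(1+ss')},\quad \nu=\frac{(1-s')a}{2(1+ss')} .$$
The denominators are nonzero because $W$ has odd order and so does not contain $-1$. Scaling $b$ by $\mu$ respects (9), which is linear in $(a,a')$. Adding $\nu(1-t)$ respects it as well, since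
$$\tfrac12\big[(1+t')(1-t)+(1+t)(1-t')\big]=1-tt'.$$
So each $L_{x,y}$ is an automorphism of $(A,\circ)$. By Step 1 below these maps generate $\mathrm{Inn}(A,\circ)$, so $(A,\circ)$ is automorphic, as the conjecture predicts.

A sensible person would now do the same in a general group: write out $L_{x,y}(u)$ and test whether it is multiplicative for $\circ$. With $w=x\circ y$ and $Z=x\circ(y\circ u)$, formula (6) gives
$$L_{x,y}(u)=Z\big(Z^{-1}w^{-1}Zw^{-1}\big)^{1/2},$$
and $Z$ and $w$ themselves contain square roots of commutators. In the affine group the translation parts are numbers and the outer root can be taken. In general it is the square root of a product of noncommuting elements, for which there is no formula, and the computation stops exactly here. The culprit is $L_w^{-1}$, so we look for a consequence of (a) from which $L_w^{-1}$ can be eliminated.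

## 7. Inner mappings that commute with inversion

An automorphism of the loop must preserve inverses. We demand only that. Comparing $L_xL_y=L_wL_{x,y}$ with its image under inversion gives two equations containing the same unknown $L_{x,y}$, which can be divided out. What remains involves $L_x$ and the maps $P_x(w)=xwx$ only. Write also $\lambda_x(w)=xw$ and $\iota(w)=w^{-1}$.

**Step 1: generators of $\mathrm{Inn}(G,\circ)$.** This step reduces (a) to the maps $L_{x,y}=L_{x\circ y}^{-1}L_xL_y$. Let $I$ be the group they generate; each fixes $1$. By commutativity, $\mathrm{Mlt}(G,\circ)=\langle L_x\rangle$. The set $\bigcup_xL_xI$ contains the identity. It is closed under left multiplication by $L_y$, since $L_yL_x=L_{y\circ x}L_{y,x}$, and by $L_y^{-1}$: if $x=y\circ z$, then $L_yL_z=L_xL_{y,z}$, so $L_y^{-1}L_x=L_zL_{y,z}^{-1}$. Hence it is all of $\mathrm{Mlt}(G,\circ)$. As $L_xi(1)=x$ for $i\in I$, the stabilizer of $1$ is $I$. So $\mathrm{Inn}(G,\circ)=I$.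

**Step 2: how $L_x$ behaves under inversion.** We need two formulas. Inverting both sides of (5) turns it into (5) for $x^{-1},y^{-1},z^{-1}$, so $(x\circ y)^{-1}=x^{-1}\circ y^{-1}$, that is,
$$\iota L_x\iota=L_{x^{-1}}.\tag{10}$$
Moreover
$$L_x=P_xL_{x^{-1}}.\tag{11}$$
To see this let $y=x^{-1}\circ u$. By (5) with $x^{-1},u,y$ in the roles of $x,y,z$, $uy^{-1}u=xyx$. Call this element $z$. Then $uz^{-1}u=y=x^{-1}zx^{-1}$, so $z=x\circ u$ by (5). Thus $x\circ u=x(x^{-1}\circ u)x$.

**Step 3: semi-automorphisms.** This step gives the class of maps in which condition (b) lives, and shows that it is good enough for (a).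

**Definition 7.** A bijection $\varphi$ of $G$ is a *semi-automorphism* if $\varphi(yuy)=\varphi(y)\varphi(u)\varphi(y)$ for all $y,u$, i.e. $\varphi P_y=P_{\varphi(y)}\varphi$ for all $y$.

Automorphisms are examples, and so is $\iota$: $(yuy)^{-1}=y^{-1}u^{-1}y^{-1}$. For a semi-automorphism, $\varphi(1)=\varphi(1)^3$, so $\varphi(1)^2=1$ and $\varphi(1)=1$. From $yy^{-1}y=y$ we get $\varphi(y)\varphi(y^{-1})\varphi(y)=\varphi(y)$, so $\varphi(y^{-1})=\varphi(y)^{-1}$. If $z=x\circ y$, apply $\varphi$ to (5): $\varphi(y)\varphi(z)^{-1}\varphi(y)=\varphi(x)^{-1}\varphi(z)\varphi(x)^{-1}$, so $\varphi(z)=\varphi(x)\circ\varphi(y)$. Hence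
$$\text{every semi-automorphism of } G \text{ is an automorphism of } (G,\circ).\tag{12}$$
Since $S_x$ is bijective, (b) says that every $S_x$ is a semi-automorphism.

**Step 4: (a) implies (a′).** If $\varphi$ is an automorphism of $(G,\circ)$, then $\varphi(u)\circ\varphi(u^{-1})=\varphi(1)=1$, and the unique solution $z$ of $\varphi(u)\circ z=1$ is $\varphi(u)^{-1}$. So $\varphi(u^{-1})=\varphi(u)^{-1}$.

**Step 5: (a′) implies (b).** Here the unknown inner mapping is divided out. Let $w=x\circ y$, $\varphi=L_{x,y}$, so $L_xL_y=L_w\varphi$. Conjugate by $\iota$; by (10) and $\iota\varphi\iota=\varphi$ we get $L_{x^{-1}}L_{y^{-1}}=L_{w^{-1}}\varphi$. Dividing the first equation by the second on the right,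
$$L_xL_yL_{y^{-1}}^{-1}L_{x^{-1}}^{-1}=L_wL_{w^{-1}}^{-1}.$$
By (11), $L_yL_{y^{-1}}^{-1}=P_y$, $L_wL_{w^{-1}}^{-1}=P_w$, and $L_{x^{-1}}^{-1}=L_x^{-1}P_x$. So $L_xP_yL_x^{-1}P_x=P_w$, i.e.
$$L_xP_y=P_{x\circ y}P_x^{-1}L_x.\tag{13}$$
At $u$ this reads $x\circ(yuy)=(x\circ y)\,x^{-1}(x\circ u)x^{-1}\,(x\circ y)$. Insert (7): the left side is $xS_x(yuy)$, the right side is $xS_x(y)S_x(u)S_x(y)$. Cancel $x$ to get (b).

**Step 6: (b) implies (a).** The last computation can be read backwards, so (b) gives (13) for all $x,y$. We show that each $L_{x,y}$ is a semi-automorphism. Let $w=x\circ y$, $\varphi=L_{x,y}$, $v=\varphi(u)$; thus $w\circ v=x\circ(y\circ u)$. From (13), $L_xP_y^{-1}=(P_wP_x^{-1})^{-1}L_x=P_xP_w^{-1}L_x$. Using (13) for the pairs $(y,u)$ and $(x,y\circ u)$, then this formula, and finally (13) for $(w,v)$,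
$$\begin{aligned}
L_xL_yP_u&=L_xP_{y\circ u}P_y^{-1}L_y=P_{x\circ(y\circ u)}P_x^{-1}L_xP_y^{-1}L_y\\
&=P_{w\circ v}P_x^{-1}P_xP_w^{-1}L_xL_y=P_{w\circ v}P_w^{-1}L_w\varphi=L_wP_v\varphi .
\end{aligned}$$
The left side is $L_w\varphi P_u$. Cancel $L_w$: $\varphi P_u=P_{\varphi(u)}\varphi$. So $L_{x,y}$ is a semi-automorphism, hence an automorphism of $(G,\circ)$ by (12). By Step 1, $\mathrm{Inn}(G,\circ)\le\mathrm{Aut}(G,\circ)$.

This proves (a) $\Leftrightarrow$ (a′) $\Leftrightarrow$ (b).

## 8. The palindromic identity $peq=qep$ and the group $UT_5(\mathbb F_p)$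

Condition (b) still contains square roots of long products. The next lemma removes them.

**Lemma 1.** Fix $x$. For $y,u\in G$ put $c=[y,x]^{1/2}$, $e=[u,x]^{1/2}$, $n=ue=S_x(u)$, $p=ycy^{-1}$, $q=n^{-1}cn$. Then
$$S_x(yuy)=S_x(y)S_x(u)S_x(y)\iff peq=qep.\tag{14}$$

**Proof.** Let $m=yc=S_x(y)$. Then $y=mc^{-1}$ and $y^x=y[y,x]=yc^2=mc$. Likewise $u=ne^{-1}$ and $u^x=ue^2=ne$. Also $mcm^{-1}=y\,c\,c\,c^{-1}y^{-1}=p$. By (8), the left side of (14) holds iff $mnm\,(yuy)^{-1}\,mnm=(yuy)^x$. Since $yuy=mc^{-1}\,ne^{-1}\,mc^{-1}$, this is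
$$mnm\cdot cm^{-1}\,en^{-1}\,cm^{-1}\cdot mnm=mc\,ne\,mc .$$
The left side is $mn\,(mcm^{-1})\,e\,(n^{-1}cn)\,m=mn\,p\,e\,q\,m$. The right side is $mcne\,(mcm^{-1})\,m=mcne\,p\,m$. Cancel $m$ on both sides and multiply on the left by $n^{-1}$: $peq=n^{-1}cn\,ep=qep$. $\square$

Now try to prove "automorphic implies metabelian": assume $peq=qep$ always, and try to conclude that commutators, or at least their roots $c$ and $e$, commute. Since
$$p=c\,[c,y^{-1}],\qquad q=c\,[c,n],$$
both $p$ and $q$ equal $c$ up to commutators one step deeper. If the corrections are ignored, $peq=qep$ becomes $cec=cec$, which is true whether or not $c$ and $e$ commute. To lowest order, the identity gives no information about $[c,e]$. The attempt stops here, and it shows where to look for a counterexample: a group in which elements of $\gamma_2$ need not commute with each other, but the corrections, lying in $\gamma_3$, commute with $\gamma_2$.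

**$UT_5(\mathbb F_p)$ gives an automorphic loop.** Let $p$ be an odd prime (the prime, not the element of Lemma 1), and let $G$ be $UT_5(\mathbb F_p)$ or, more generally, any finite group of odd order and class $\le4$. The group $UT_5(\mathbb F_p)$ has order $p^{10}$, and its class is exactly $4$: it is at most $4$ by Section 3, and by (4) $[[[1+e_{12},1+e_{23}],1+e_{34}],1+e_{45}]=1+e_{15}\ne1$. Square roots are powers, so in Lemma 1 we have $c,e\in\gamma_2(G)$. Write $p=ct$, $q=ct'$ with $t=[c,y^{-1}]$ and $t'=[c,n]$ in $\gamma_3(G)$. As $[\gamma_3,\gamma_2]\le\gamma_5(G)=1$ and $\gamma_3\le\gamma_2$, the elements $t,t'$ commute with $c$, with $e$ and with each other. Hence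
$$peq=ct\,e\,ct'=cec\,tt'=ct'\,e\,ct=qep .$$
So (b) holds, and (a) holds by Section 7. But $UT_5(\mathbb F_p)$ is not metabelian, by Section 3. **The conjecture is false.**

**A 3-generated counterexample.** In $UT_5(\mathbb F_p)$ let
$$a=1+e_{12}+e_{45}=(1+e_{12})(1+e_{45}),\qquad b=1+e_{23},\qquad c=1+e_{34},$$
and $H=\langle a,b,c\rangle$. The factor $1+e_{45}$ commutes with $1+e_{12}$ and $b$, so $[a,b]=[1+e_{12},1+e_{23}]=1+e_{13}$. The factor $1+e_{12}$ commutes with $1+e_{45}$ and $c$, so $[a,c]=[1+e_{45},1+e_{34}]=(1+e_{35})^{-1}=1-e_{35}$. By (4), $[[a,b],[a,c]]=1-e_{15}\ne1$, and $H$ is not metabelian. It has odd order and class $\le4$, so $(H,\circ)$ is automorphic by the argument just given.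

Two generators cannot work in class $4$. If $J=\langle x,y\rangle$, then $\gamma_2(J)/\gamma_3(J)$ is cyclic, generated by the image of $[x,y]$. Modulo the normal subgroup $[\gamma_2,\gamma_3]$, $\gamma_3$ is central in $\gamma_2$ with cyclic quotient, so $\gamma_2$ is abelian there. Thus $J''\le[\gamma_2,\gamma_3]\le\gamma_5=1$. Theorem C will remove the restriction on the class.

## 9. The identity when $[G,x]$ has class at most 2

We turn to (b) $\Leftrightarrow$ (c). Fix $x$ and write $D(y)=[y,x]$, $S=S_x$, $N=[G,x]\trianglelefteq G$. Rule (2) reads $D(yg)=D(y)^gD(g)$. In this section we assume that $N$ has class $\le2$ and find out what $peq=qep$ means. In a group of class $\le2$ commutators are bilinear, so the identity becomes linear algebra. One obstacle has to be removed first: $c$ and $e$ are square roots of elements of $N$, and they may lie outside $N$. (In a finite group they do not, and $M=N$ serves in the next lemma.)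

**Lemma 2.** If $N\trianglelefteq G$ has class $\le2$, there is a normal subgroup $M\ge N$ of $G$, of class $\le2$, closed under square roots. Moreover $Z(M)$ is then closed under square roots.

**Proof.** Let $N_1=\langle u^{1/2}:u\in N\rangle$. It contains $N$, and it is normal because $(u^{1/2})^g=(u^g)^{1/2}$. To see that $N_1$ has class $\le2$ we compute the commutators of its generators. Let $u,v\in N$ and $z=[u,v]\in Z(N)$. By (1), $z^{1/2}$ and $z^{1/4}$ commute with every $w\in N$, and then, again by (1), with every $w^{1/2}$, $w\in N$. So $z^{1/2}$ and $z^{1/4}$ are central in $N_1$. Now $u^v=uz$, so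
$$(u^{1/2})^v=(uz)^{1/2}=u^{1/2}z^{1/2},\qquad [u^{1/2},v]=z^{1/2},\qquad v^{u^{1/2}}=v\,[v,u^{1/2}]=vz^{-1/2}.$$
Taking the root of the last equation, $(v^{1/2})^{u^{1/2}}=(vz^{-1/2})^{1/2}=v^{1/2}z^{-1/4}$, so
$$[v^{1/2},u^{1/2}]=z^{-1/4},$$
which is central in $N_1$. So the generators of $N_1$ commute modulo $Z(N_1)$, and $N_1$ has class $\le2$. Repeat the construction: $N\le N_1\le N_2\le\dots$, all normal of class $\le2$, where $N_{i+1}$ contains the roots of all elements of $N_i$. The union $M$ is normal, closed under square roots, and of class $\le2$, since any three of its elements lie in one $N_i$. Finally, if $z\in Z(M)$, then $z^{1/2}\in M$, and by (1) it commutes with all of $M$. $\square$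

**Proposition 3.** Suppose $[G,x]$ has class $\le2$. Then $S_x$ is a semi-automorphism iff $[[[y,x],v],[v,x]]=1$ for all $y,v\in G$.

**Proof.** Take $M$ from Lemma 2.

**Step 1: translate $peq=qep$ into a bilinear equation.** On $M$ put $B(a,b)=[a,b]\in Z(M)$. As $M$ has class $\le2$, $B$ is bilinear and alternating, and depends only on $a,b$ modulo $Z(M)$. Write $Z(M)$ and $M/Z(M)$ additively; $Z(M)$ is uniquely 2-divisible by Lemma 2. In Lemma 1 the elements $c,e$ lie in $M$, so their conjugates $p,q$ do too. We have $p=c^{y^{-1}}$, and, since $n=ue$, $q=(c^u)^e\equiv c^u$ modulo $Z(M)$. Cancelling $e$ on the right, $peq=qep$ iff $pe\cdot qe=qe\cdot pe$, iff $[pe,qe]=1$. Expanding, this is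
$$B(c^{y^{-1}},c^u)+B(c^{y^{-1}},e)-B(c^u,e)=0.\tag{15}$$

**Step 2: remove the roots.** Multiplication by $4$ is injective on $Z(M)$, and by bilinearity $4B(a,b)=B(a^2,b^2)$. Since $c^2=D(y)$ and $e^2=D(u)$, (15) is equivalent to
$$B\big(D(y)^{y^{-1}},D(y)^u\big)+B\big(D(y)^{y^{-1}},D(u)\big)-B\big(D(y)^u,D(u)\big)=0 .$$

**Step 3: choose better variables.** Put $y'=y^{-1}$, $v=yu$, $k=D(y')$. From $1=D(yy')=D(y)^{y'}D(y')$ we get $D(y)^{y^{-1}}=k^{-1}$, hence $D(y)^u=(D(y)^{y^{-1}})^{yu}=(k^{-1})^v$. And $D(u)=D(y'v)=k^vD(v)$. So the left side becomes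
$$\begin{aligned}
&B(-k,-k^v)+B\big(-k,\,k^v+D(v)\big)-B\big(-k^v,\,k^v+D(v)\big)\\
&\quad=B(k,k^v)-B(k,k^v)-B(k,D(v))+B(k^v,k^v)+B(k^v,D(v))\\
&\quad=B\big(-k+k^v,\,D(v)\big).
\end{aligned}$$
Now $-k+k^v$ is the class of $k^{-1}k^v=[k,v]$. So the condition is $[[[y',x],v],[v,x]]=1$. As $(y,u)\mapsto(y^{-1},yu)$ is a bijection of $G\times G$, it holds for all $y,u$ iff $[[[y,x],v],[v,x]]=1$ for all $y,v$. $\square$

In particular (c) implies (b).

## 10. A semi-automorphism $S_x$ forces class at most 2

**Proposition 4.** If $S=S_x$ is a semi-automorphism, then $N=[G,x]$ has class $\le2$.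

The plan: although $S$ is only a semi-automorphism of $G$, it is a genuine homomorphism on $N$. The defect of multiplicativity of $S$ on $G$ then centralizes $N$, and that defect, computed explicitly, is what prevents the roots of generators of $N$ from commuting.

**Step 1: convenient generators of $N$.** We want generators that can be written with the maps $P_g$. Let $\kappa(g)=gxg^{-1}x^{-1}$, and let $K=\langle h\kappa(g)h^{-1}:g,h\in G\rangle$, a normal subgroup. In $G/K$ the image of $x$ is central, so all $[g,x]$ lie in $K$, and $N\le K$. In $G/N$ the image of $x$ is central, so all $\kappa(g)$ lie in $N$, and $K\le N$. Thus $N$ is generated by the elements $h\kappa(g)h^{-1}$.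

**Step 2: the set on which $S$ is multiplicative.** Let
$$K_0=\{k\in G:\ S(kw)=S(k)S(w)\ \text{for all } w\in G\}.$$
We check that it is a subgroup. It contains $1$, since $S(1)=1$. If $k,l\in K_0$, then $S(klw)=S(k)S(l)S(w)$, and $S(kl)=S(k)S(l)$, so $kl\in K_0$. If $k\in K_0$, then $S(w)=S(k\cdot k^{-1}w)=S(k)S(k^{-1}w)$, so $S(k^{-1}w)=S(k)^{-1}S(w)$; with $w=1$, $S(k^{-1})=S(k)^{-1}$, and $k^{-1}\in K_0$.

**Step 3: $\kappa(g)\in K_0$ and $S(\kappa(g))=\kappa(S(g))$.** The point is that left multiplication by $\kappa(g)$ is a product of maps $P$. We have $S(x)=x$. By (2), $[xg,x]=[x,x]^g[g,x]=[g,x]$, so $S(xg)=xg[g,x]^{1/2}=xS(g)$. For all $w$,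
$$P_gP_xP_{xg}^{-1}(w)=gx\,(xg)^{-1}w(xg)^{-1}\,xg=\kappa(g)w .$$
Since $SP_g=P_{S(g)}S$ for every $g$,
$$S(\kappa(g)w)=P_{S(g)}P_{x}P_{xS(g)}^{-1}S(w)=\kappa(S(g))\,S(w).$$
Taking $w=1$ gives $S(\kappa(g))=\kappa(S(g))$, and then the equation says $\kappa(g)\in K_0$.

**Step 4: $K_0$ is normal, and $S(gkg^{-1})=S(g)S(k)S(g)^{-1}$ for $k\in K_0$, $g\in G$.** This brings in the conjugates. We have $P_g\lambda_kP_g^{-1}(w)=g\,k\,g^{-1}wg^{-1}\,g=gkg^{-1}w$, and $S\lambda_k=\lambda_{S(k)}S$ because $k\in K_0$. Hence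
$$S(gkg^{-1}w)=P_{S(g)}\lambda_{S(k)}P_{S(g)}^{-1}S(w)=S(g)S(k)S(g)^{-1}\,S(w).$$
Again $w=1$ gives the formula, and then $gkg^{-1}\in K_0$.

**Step 5: $S$ restricts to a homomorphism on $N$, with $S(N)=N$.** By Steps 1, 3 and 4, $N\le K_0$, so $S|_N$ is a homomorphism. It maps the generator $h\kappa(g)h^{-1}$ to $S(h)\kappa(S(g))S(h)^{-1}$. As $S$ is a bijection of $G$, these images run through all the generators of Step 1. So $S(N)=N$.

**Step 6: the defect of $S$ centralizes $N$.** Let $C=C_G(N)$, a normal subgroup of $G$ since $N$ is normal. Let $g,h\in G$ and $k\in N$. Compute $S(ghk(gh)^{-1})$ by Step 4 in two ways, once with $gh$ at one stroke and once with $hkh^{-1}\in N$ in between: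
$$S(gh)S(k)S(gh)^{-1}=S(g)S(h)\,S(k)\,S(h)^{-1}S(g)^{-1}.$$
So $d:=S(gh)^{-1}S(g)S(h)$ commutes with all $S(k)$, $k\in N$, that is, with all of $S(N)=N$. Thus $d\in C$.

**Step 7: the defect, computed.** Put $a=D(g)^{1/2}$, $v=a^h$, $e=D(h)^{1/2}$, $r=D(gh)^{1/2}$. Then $S(g)S(h)=ga\,he=gh\,ve$ and $S(gh)=gh\,r$, so $d=r^{-1}ve$ and $r\equiv ve$ modulo $C$. On the other hand (2) gives $r^2=D(gh)=D(g)^hD(h)=v^2e^2$. Therefore, modulo $C$,
$$veve\equiv r^2=v^2e^2,\qquad\text{hence}\qquad ev\equiv ve .$$
So $v^2=D(g)^h$ and $e^2=D(h)$ commute modulo $C$, and then $D(gh)=D(g)^hD(h)$ and $D(h)$ commute modulo $C$. Since $g$ is arbitrary, so is $gh$. Thus all generators $D(\cdot)$ of $N$ commute modulo $C$, which means $[N,N]\le C_G(N)$. So $[N,N]$ is central in $N$, and $N$ has class $\le2$. $\square$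

## 11. Proofs of Theorems B and A, and the group $UT_6(\mathbb F_p)$

**Proof of Theorem B.** Section 7 gives (a) $\Leftrightarrow$ (a′) $\Leftrightarrow$ (b). If (b) holds, every $S_x$ is a semi-automorphism; Proposition 4 gives the first half of (c), and then Proposition 3 gives the second half. If (c) holds, Proposition 3 gives (b). $\square$

**Proof of Theorem A.** Let $[\gamma_2,\gamma_3]=1$. We check (c). We have $[G,x]\le\gamma_2$, and $[\gamma_2,\gamma_2]\le\gamma_3$ centralizes $\gamma_2$, so $[G,x]$ has class $\le2$. Moreover $[[[y,x],v],[v,x]]\in[\gamma_3,\gamma_2]=1$. So $(G,\circ)$ is automorphic. If $G$ is metabelian, $[\gamma_2,\gamma_3]\le[G',G']=1$; if $G$ has class $\le4$, $[\gamma_2,\gamma_3]\le\gamma_5=1$. The assertions about $UT_5(\mathbb F_p)$ were shown in Sections 3 and 8. $\square$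

*One size larger.* For $p$ odd, $(UT_6(\mathbb F_p),\circ)$ is not automorphic. Take $x=1+e_{23}+e_{56}$, $y=1+e_{12}$, $v=1+e_{34}+e_{45}$ and compute leading terms by the rule after (3). We have $[y,x]\equiv1+e_{13}$ modulo $U_3$, so $[[y,x],v]\equiv1+e_{14}$ modulo $U_4$. Also $[v,x]\equiv1+e_{46}-e_{24}$ modulo $U_3$. Since $e_{14}e_{46}=e_{16}$ and the other products $e_{14}e_{24}$, $e_{46}e_{14}$, $e_{24}e_{14}$ vanish, the commutator $[[[y,x],v],[v,x]]$ is $1+e_{16}$ modulo $U_6=1$. So (c) fails.

*Remark.* If $(G,\circ)$ is automorphic, then $G'$ is the product of the normal subgroups $[G,x]$, each of class $\le2$. A finitely generated subgroup of $G'$ lies in a product of finitely many of them, which is nilpotent by Fitting's theorem. So $G'$ is locally nilpotent.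

## 12. Two-generated subgroups are metabelian

**Proof of Theorem C.** Let $(G,\circ)$ be automorphic, so that (c) holds. Let $x,v\in G$, $J=\langle x,v\rangle$, $t=[v,x]$, $N=[G,x]$. As $N$ has class $\le2$, the map $B(a,b)=[a,b]\in Z(N)$ on $N$ is bilinear and alternating and depends only on $a,b$ modulo $Z(N)$; we write it additively. Also $B(a^g,b^g)=B(a,b)^g$ for $g\in G$.

**Step 1: pass from generators to all of $N$.** Condition (c) concerns elements $[y,x]$; we want it for every $n\in N$. Let $v'\in G$. For $n,n'\in N$, $[nn',v']=[n,v']^{n'}[n',v']$. Here $[n,v']\in N$, and conjugation by $n'\in N$ is trivial modulo $Z(N)$. So $n\mapsto[n,v']$ induces a homomorphism $N\to N/Z(N)$, and $n\mapsto B([n,v'],[v',x])$ is a homomorphism. By (c) it vanishes on the generators $[y,x]$ of $N$. Hence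
$$B\big([n,v'],[v',x]\big)=0\qquad(n\in N,\ v'\in G).\tag{16}$$

**Step 2: $B(\cdot,t)$ is invariant under $v$.** Take $v'=v$ in (16). Since $[n,v]=n^{-1}n^v$,
$$B(n^v,t)=B(n,t)\qquad(n\in N).\tag{17}$$

**Step 3: $B(\cdot,t)$ is invariant under $x$.** The trick is to use (16) for $v'=vx$. By (2), $[vx,x]=[v,x]^x[x,x]=t^x$, so (16) gives $B(n^{vx},t^x)=B(n,t^x)$. Conjugating (17) by $x$ gives $B(n^{vx},t^x)=B(n^x,t^x)$. Comparing, $B(n^x,t^x)=B(n,t^x)$ for all $n\in N$. Conjugate by $x^{-1}$: $B(n,t)=B(n^{x^{-1}},t)$. Replacing $n$ by $n^x$,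
$$B(n^x,t)=B(n,t)\qquad(n\in N).$$

**Step 4: $J'$ is abelian.** The elements $g\in G$ with $B(n^g,t)=B(n,t)$ for all $n\in N$ form a subgroup, since $n^{gh}=(n^g)^h$ and $n$ may be replaced by $n^{g^{-1}}$. It contains $x$ and $v$, hence $J$. As $t\in N$, for $g\in J$ we get $[t^g,t]=B(t^g,t)=B(t,t)=0$. Then also $[t^g,t^h]=[t^{gh^{-1}},t]^h=1$ for $g,h\in J$. The subgroup $\langle t^g:g\in J\rangle$ is normal in $J$, and modulo it the generators $x,v$ commute, so it equals $J'$. Its generators commute pairwise, so $J'$ is abelian.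

Thus every 2-generated subgroup of $G$ is metabelian. If $G$ itself is 2-generated, then automorphic implies metabelian, and the converse is Theorem A. The group $H$ of Section 8 is a 3-generated group for which the conjecture fails. $\square$

## 13. A class 5 example with $[\gamma_2,\gamma_3]\ne1$

**Proof of Proposition D.** We build a group of class $\le5$ in which exactly the commutators required by (c) are forced to vanish, and then detect a surviving element of $[\gamma_2,\gamma_3]$ with a linear map.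

**Step 1: the group.** Let $V=\mathbb Q^4$ with basis $e_1,\dots,e_4$ (now vectors), and let $T=\bigoplus_{d=0}^{5}V^{\otimes d}$ be the tensor algebra truncated so that products of degree $\ge6$ are $0$. We write products in $T$ without $\otimes$. Let $T_{\ge i}$ be the part of degree $\ge i$. For $\alpha,\beta\in T$ let $[\alpha,\beta]=\alpha\beta-\beta\alpha$; we use the same symbol as for group commutators, which are taken of elements of $1+T_{\ge1}$. Let $L=L_1\oplus\dots\oplus L_5$ be the Lie subalgebra of $T$ generated by $V=L_1$; for example, $[a,b]=ab-ba\in L_2$. The map $\exp:T_{\ge1}\to1+T_{\ge1}$ is a bijection with inverse $\log$. By the Baker–Campbell–Hausdorff formula $\log(\exp a\exp b)\in L$ for $a,b\in L$, so $E=\exp(L)$ is a group. Let $I\subseteq L_5$ be the linear span of all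
$$[[[y,x],v],[v,x]],\qquad x,y,v\in V .$$
Products of elements of $I$ with elements of positive degree vanish, so $\exp(I)=1+I$ is a central subgroup of $E$. Let $G=E/(1+I)$.

**Step 2: $G$ is uniquely 2-divisible.** In $E$, $\exp(b)^2=\exp(2b)$, so squaring is a bijection with inverse $\exp(a)\mapsto\exp(a/2)$. Hence squaring is onto in $G$. If $g,h\in E$ and $g^2=h^2z$ with $z=\exp(i)$, $i\in I$, then $z^{1/2}=\exp(i/2)$ is central in $E$ and lies in $1+I$, so $g^2=(hz^{1/2})^2$ and $g=hz^{1/2}$. So squaring is injective in $G$.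

**Step 3: leading terms of commutators.** We need to know group commutators up to higher degree. Suppose $g\in1+\alpha+T_{\ge i+1}$ and $h\in1+\beta+T_{\ge j+1}$ with $\alpha,\beta$ homogeneous of degrees $i,j\ge1$. By (3), and since $(hg)^{-1}\in1+T_{\ge1}$,
$$[g,h]\in1+[\alpha,\beta]+T_{\ge i+j+1}.\tag{18}$$
In particular $\gamma_k(E)\subseteq1+T_{\ge k}$, so $\gamma_6(E)=1$ and $\gamma_6(G)=1$.

**Step 4: $(G,\circ)$ is automorphic.** We check (c). Since $[G,x]\le\gamma_2(G)$ and $[[\gamma_2,\gamma_2],\gamma_2]\le\gamma_6(G)=1$, the group $[G,x]$ has class $\le2$. Let $x,y,v\in E$ have degree 1 components $x_1,y_1,v_1$; these lie in $V$. By (18), applied repeatedly,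
$$[[[y,x],v],[v,x]]=1+[[[y_1,x_1],v_1],[v_1,x_1]]\in1+I,$$
because there is nothing in degree $\ge6$. So this commutator is trivial in $G$, and (c) holds.

**Step 5: a linear map that kills $I$.** Define the linear map
$$\psi:V^{\otimes5}\to V\otimes\Lambda^4V,\qquad \psi(v_1v_2v_3v_4v_5)=v_5\otimes(v_1\wedge v_2\wedge v_3\wedge v_4).$$
We compute it on $[X,Y]$ with $X=[a,b]=ab-ba$ and
$$Y=[[c,d],e]=cde-dce-ecd+edc,\qquad a,b,c,d,e\in V.$$
In $XY$, the two terms of $X$ contribute $2\,a\wedge b$. The words ending in $e$ give $2\,e\otimes a\wedge b\wedge(c\wedge d-d\wedge c)=4\,e\otimes(a\wedge b\wedge c\wedge d)$. The word $edc$ gives $2\,c\otimes(a\wedge b\wedge e\wedge d)=-2\,c\otimes(a\wedge b\wedge d\wedge e)$, and the word $-ecd$ gives $-2\,d\otimes(a\wedge b\wedge e\wedge c)$. In $YX$ the last letter is $a$ or $b$, and the first three letters come from $Y$, whose image in $\Lambda^3V$ is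
$$c\wedge d\wedge e-d\wedge c\wedge e-e\wedge c\wedge d+e\wedge d\wedge c=(1+1-1-1)\,c\wedge d\wedge e=0 .$$
So $\psi(YX)=0$, and
$$\psi\big([[a,b],[[c,d],e]]\big)=4\,e\otimes(a\wedge b\wedge c\wedge d)-2\,c\otimes(a\wedge b\wedge d\wedge e)-2\,d\otimes(a\wedge b\wedge e\wedge c).\tag{19}$$
The spanning element $[[[y,x],v],[v,x]]$ of $I$ is $-[[v,x],[[y,x],v]]$. This is the case $(a,b,c,d,e)=(v,x,y,x,v)$, up to sign. The three wedges in (19) are then $v\wedge x\wedge y\wedge x$, $v\wedge x\wedge x\wedge v$ and $v\wedge x\wedge v\wedge y$, all zero. So $\psi(I)=0$.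

**Step 6: a nontrivial element of $[\gamma_2(G),\gamma_3(G)]$.** Take $(a,b,c,d,e)=(e_1,e_2,e_3,e_4,e_1)$ in (19). The second and third wedges contain $e_1$ twice, and
$$\psi\big([[e_1,e_2],[[e_3,e_4],e_1]]\big)=4\,e_1\otimes(e_1\wedge e_2\wedge e_3\wedge e_4)\ne0 .$$
So $[[e_1,e_2],[[e_3,e_4],e_1]]\notin I$. Put $g_i=\exp(e_i)\in E$. By (18),
$$[[g_1,g_2],[[g_3,g_4],g_1]]=1+[[e_1,e_2],[[e_3,e_4],e_1]]\notin1+I .$$
Its image in $G$ is a nontrivial element of $[\gamma_2(G),\gamma_3(G)]$, although $(G,\circ)$ is automorphic. $\square$
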